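# Chromatic roots and the half-plane $\Re z\le n-1$

## 1. Two theorems on the location of chromatic roots

Throughout, $G$ is a simple graph of order $n$ (it has $n$ vertices), and $\pi(G,x)$ is its chromatic polynomial: the polynomial whose value at each positive integer $x$ is the number of proper colourings of $V(G)$ with $x$ colours. A complex number $z$ with $\pi(G,z)=0$ is a chromatic root of $G$.

**Theorem 1.** If $G$ has order $n\ge 1$ and $\pi(G,z)=0$, then $\Re z\le n-1$, with equality only if $G=K_n$ and $z=n-1$.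

**Theorem 2.** If $G$ has order $n$ and is not complete, then every chromatic root of $G$ satisfies $\Re z\le n-2$. This is best possible for every $n\ge 2$: the polynomial
$$\pi(K_n-e,x)=x(x-1)\cdots(x-n+2)\cdot(x-n+2)$$
has the root $n-2$. Moreover, for every graph $G$ of order $n\ge1$, every vertex $w$ and all $x$ with $\Im x\neq0$ and $\Re x>n-2$, we have $\pi(G-w,x)\ne0$ and
$$\Re\frac{\pi(G,x)}{\pi(G-w,x)}\ \ge\ \Re x-\deg w. \tag{1}$$

It is known that a real chromatic root $r$ satisfies $r\le n-1$, with equality if and only if $G$ is complete. The note of Jason Brown and Aysel Erey, "A note on the real part of complex chromatic roots" (arXiv:1611.10140, 2016), is the source of the conjecture that the real parts of complex roots obey the same bound. Theorem 1 says that the conjecture is true, and Theorem 2 sharpens the bound by one for non-complete graphs.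

Inequality (1) is the engine. Let $x$ be a large positive integer. Then $\pi(G,x)/\pi(G-w,x)$ is the average, over all proper $x$-colourings of $G-w$, of the number of colours still free for $w$. At most $\deg w$ colours are blocked, so this average is at least $x-\deg w$. Inequality (1) says that this trivial count survives for non-real $x$, if we take real parts and keep $\Re x>n-2$. There is no counting for non-real $x$, so the inequality needs a proof of a different nature. Once (1) is available, a graph with a vertex $w$ of degree at most $n-2$ has $\Re(\pi(G,x)/\pi(G-w,x))>0$ for non-real $x$ with $\Re x>n-2$, so $\pi(G,x)\ne0$ there.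

## 2. Falling factorials, and small graphs by hand

We use two textbook facts about $\pi$.

The first is deletion–contraction. If $e=vw$ is an edge of $H$, then $\pi(H,x)=\pi(H-e,x)-\pi(H/e,x)$, where $H/e$ identifies $v$ and $w$ and merges parallel edges. Indeed the proper colourings of $H-e$ split into those with $v,w$ coloured differently (colourings of $H$) and those with $v,w$ coloured alike (colourings of $H/e$).

**Lemma 3.** Let $a_i$ be the number of partitions of $V(G)$ into $i$ nonempty independent sets. Then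
$$\pi(G,x)=\sum_i a_i\,x(x-1)\cdots(x-i+1),\qquad a_n=1,$$
and $\pi(G,t)>0$ for every real $t>n-1$.

*Proof.* A proper colouring partitions $V(G)$ into its colour classes, which are independent sets. A partition into $i$ classes arises from $x(x-1)\cdots(x-i+1)$ colourings, because the classes receive distinct colours. The only partition into $n$ classes is the one into singletons. If $t>n-1$, then for $i\le n$ every factor of $t(t-1)\cdots(t-i+1)$ is positive, so all terms are $\ge0$ and the term $i=n$ is positive. $\square$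

Now some cases. For $K_n$ we get $\pi(K_n,x)=x(x-1)\cdots(x-n+1)$, with roots $0,1,\dots,n-1$. For $K_n-e$ colour a $K_{n-1}$ first; the last vertex sees $n-2$ differently coloured vertices. This gives the formula in Theorem 2, with largest root $n-2$. For $n=3$ the four polynomials are $x^3$, $x^2(x-1)$, $x(x-1)^2$ and $x(x-1)(x-2)$; only the triangle has a root beyond $1$.

For a non-real root take the $4$-cycle:
$$\pi(C_4,x)=(x-1)^4+(x-1)=x(x-1)(x^2-3x+3),$$
with non-real roots $\frac{3\pm i\sqrt3}2$, of real part $\frac32\le 2=n-2$. To test (1), remove a vertex $w$ of $C_4$, which leaves the path $P_3$ with $\pi(P_3,x)=x(x-1)^2$. Then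
$$\frac{\pi(C_4,x)}{\pi(P_3,x)}=\frac{x^2-3x+3}{x-1}=x-2+\frac1{x-1}.$$
For $\Re x>1$ the last term has positive real part, so the real part of the ratio exceeds $\Re x-2=\Re x-\deg w$. What helped is that the correction $1/(x-1)$ has nonnegative real part; the general proof has to show this for far more complicated corrections.

## 3. Attaching a vertex: the quotients $A_G(S)$ and $Q_G(w;M)$

**Definition.** For $S\subseteq V(G)$ let $G+v_S$ be $G$ with a new vertex $v$ joined exactly to the vertices of $S$. Put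
$$A_G(S)=A_G(S;x)=\frac{\pi(G+v_S,x)}{\pi(G,x)},\qquad z_G=z_G(x)=A_G(V(G);x).$$
For $w\in V(G)$ and $M\subseteq V(G)\setminus\{w\}$ let $G+wM$ be $G$ with all missing edges from $w$ to $M$ added, and put
$$Q_G(w;M)=\frac{\pi(G+wM,x)}{\pi(G,x)}.$$
$N_w$ denotes the neighbourhood of $w$.

When $x$ is a positive integer with $\pi(G,x)>0$, $A_G(S)$ is the average number of colours not used on $S$, and $Q_G(w;M)$ is the fraction of proper colourings of $G$ in which the colour of $w$ does not occur on $M$. So for such integers $0\le Q\le1$ trivially.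

Example: let $G$ be two isolated vertices $w,u$, so $\pi(G,x)=x^2$. Then $A_G(\emptyset)=x$, $A_G(\{u\})=x^2(x-1)/x^2=x-1$, $z_G=A_G(\{u,w\})=x(x-1)^2/x^2=(x-1)^2/x$, and $Q_G(w;\{u\})=x(x-1)/x^2=1-\frac1x$. Note that $A_G(\{u\})-A_G(\{u,w\})=(x-1)\bigl(1-\frac{x-1}{x}\bigr)=\frac{x-1}x=Q_G(w;\{u\})$. This is an instance of (E1) below.

**Lemma 4.** The following are identities of rational functions of $x$.

* (E1) For $w\notin M$: $A_G(M)-A_G(M\cup\{w\})=Q_G(w;M)$. Also $A_G(\emptyset)=x$ and $Q_G(w;\emptyset)=1$. Hence, for $S\subseteq S'$ with $S'\setminus S=\{w_1,\dots,w_p\}$ in any order, $$A_G(S)-A_G(S')=\sum_{i=1}^pQ_G(w_i;S\cup\{w_1,\dots,w_{i-1}\}).$$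
* (E2) $A_{G-w}(N_w)=\pi(G)/\pi(G-w)$ and $Q_G(w;M)=A_{G-w}(N_w\cup M)/A_{G-w}(N_w)$.
* (E3) $z_G(x)=x\,\pi(G,x-1)/\pi(G,x)$.
* (E4) $z_G(x)=z_{G-w}(x)\,A_{G-w}(N_w;x-1)/A_{G-w}(N_w;x)$.

*Proof.* (E1): apply deletion–contraction to the edge $vw$ of $G+v_{M\cup\{w\}}$. Deleting it gives $G+v_M$. Identifying $v$ with $w$ gives a vertex with neighbourhood $N_w\cup M$, that is, the graph $G+wM$. So $\pi(G+v_{M\cup\{w\}})=\pi(G+v_M)-\pi(G+wM)$; divide by $\pi(G)$. An isolated new vertex multiplies $\pi$ by $x$, so $A_G(\emptyset)=x$, and $G+w\emptyset=G$. The last formula is a telescoping sum.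

(E2): $G=(G-w)+v_{N_w}$ and $G+wM=(G-w)+v_{N_w\cup M}$, with $v$ in the role of $w$. The first equality gives $A_{G-w}(N_w)=\pi(G)/\pi(G-w)$. The second gives $A_{G-w}(N_w\cup M)=\pi(G+wM)/\pi(G-w)$; divide.

(E3): if $v$ is joined to everything, choose its colour in $x$ ways and colour $G$ with the other $x-1$ colours. So $\pi(G+v_{V(G)},x)=x\,\pi(G,x-1)$.

(E4): by (E3) for $G$ and $G-w$,
$$\frac{z_G(x)}{z_{G-w}(x)}=\frac{\pi(G,x-1)}{\pi(G-w,x-1)}\cdot\frac{\pi(G-w,x)}{\pi(G,x)},$$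
and by (E2) this is $A_{G-w}(N_w;x-1)/A_{G-w}(N_w;x)$. $\square$

## 4. Why $0\le\Re Q\le1$ does not propagate by itself

By (E1) with $S=\emptyset$, $A_G(S)=x-\sum Q$ with $|S|$ terms. So if every $Q_G$ satisfies $\Re Q\le1$, then $\Re A_G(S)\ge\Re x-|S|$. By (E2), with $G-w$ in the role of $G$ and $S=N_w$, this is exactly (1). The natural plan is therefore to prove by induction on the number of vertices:
$$0\le\Re Q_G(w;M)\le 1\quad\text{for } |V(G)|=k,\ \Re x>k-1. \tag{2}$$

Let us try. Let $F$ have $N$ vertices, $\Re x>N-1$, $F'=F-w$, $P=N_w$. By (E2), $Q_F(w;M)=A_{F'}(P\cup M)/A_{F'}(P)$. The induction gives both $A$'s positive real part, but a quotient of two numbers with positive real part can have negative real part. This first difficulty disappears if we know in addition that, for $\Im x>0$, all the numbers $A_{F'}(S)$ lie in one quadrant. So we should also control arguments.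

The upper bound is harder. By (E1), with $M\setminus P=\{u_1,\dots,u_m\}$ and $M_j=P\cup\{u_1,\dots,u_{j-1}\}$,
$$1-Q_F(w;M)=\sum_{j=1}^m\frac{Q_{F'}(u_j;M_j)}{A_{F'}(P)},$$
and we want every summand to have nonnegative real part. Here (2) for $F'$ stops helping: the numbers $Q'=\frac{1-i}2$ and $A=2+4i$ satisfy $0\le\Re Q'\le1$ and $\Re A>1$, with $A$ in the first quadrant, and yet
$$\frac{Q'}{A}=\frac{(1-i)(1-2i)}{20}=\frac{-1-3i}{20}$$
has negative real part. Adding only the quadrant information does not repair this. Writing $Q_{F'}(u_j;M_j)$ by (E2) as a quotient of two $A$'s of a still smaller graph, the summand has the form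
$$b=\frac{A_{F''}(Y)}{A_{F''}(R)\,A_{F'}(P)},\qquad \arg b=\psi-\varphi-\omega,$$
with three angles in $[0,\frac\pi2)$. From that alone, $\arg b$ may be anywhere in $(-\pi,\frac\pi2)$. One must exclude that $\omega+(\varphi-\psi)>\frac\pi2$.

The way past this point is to carry quantitative bounds on $\Im Q$ through the induction. The bad event asks for two things at once: $A_{F'}(P)$ is steep ($\omega$ near $\frac\pi2$), and the argument drops substantially from $A_{F''}(R)$ to $A_{F''}(Y)$. Bounds on $\Im Q$ make the drop costly: a large drop forces $|A_{F''}(Y)|$ to be small compared with the number of terms in $A_{F''}(R)-A_{F''}(Y)$. Steepness of $A_{F'}(P)$, on the other hand, forces $z_{F'}$ to have a large imaginary part. By (E4) and the Schwarz–Pick lemma, a fixed fraction of that imaginary part is inherited by $z_{F''}$, and then by $A_{F''}(Y)$, which is too small to carry it.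

## 5. The induction statement $H(k)$

Below, $\arg$ of a number in the open right half-plane means its value in $(-\frac\pi2,\frac\pi2)$.

**Statement $H(k)$.** For every graph $G$ with $k$ vertices and every $x$ with $\Im x>0$ the following hold.

If $\Re x>k-1$:

* (a) $\pi(G,x)\ne0$;
* (b) $0\le\Re Q\le1$ for every $Q=Q_G(w;M)$;
* (d1) if $\Im Q<0$, then $|Q|^2\le\Re Q$;
* (d2) $\Im Q\ge-\frac25$;
* (d3) $\Im(Qe^{-i\beta})\le\frac23(1-\sin\beta)$ for all $\beta\in[0,\frac\pi2]$ (in particular $\Im Q\le\frac23$, from $\beta=0$).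

If $\Re x>k$:

* (c) for all $S\subseteq V(G)$: $A_G(S)\ne0$ and $0\le\arg A_G(S)\le\arg z_G<\frac\pi2$.

**Proposition 5.** $H(k)$ holds for every $k\ge0$.

The ranges differ because $Q_G(w;M)$ is a quotient of $A$'s for a graph with $k-1$ vertices, whereas (c) includes $z_G$, where our lower bound for the real part is $\Re x-k$.

Here is $H(2)$ for two isolated vertices. For $\Re x>1$, $Q=1-\frac1x$ (the other values of $Q$ are $1$). Write $x=|x|e^{it}$ with $t\in(0,\frac\pi2)$ and $r=1/|x|$; then $r<\cos t$. So $\Re\frac1x=r\cos t\in(0,1)$, which gives (b), and $\Im Q=r\sin t>0$, which gives (d1) and (d2). For (d3), since $\sin(t+\beta)\ge0$,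
$$\Im(Qe^{-i\beta})=-\sin\beta+r\sin(t+\beta)\le\cos t\sin(t+\beta)-\sin\beta=\tfrac12\bigl(\sin(2t+\beta)-\sin\beta\bigr)\le\tfrac12(1-\sin\beta).$$
So a factor $1-\sin\beta$ appears by itself. For (c), let $\Re x>2$. Moving left in the upper half-plane increases the argument, so $0<\arg x<\arg(x-1)<2\arg(x-1)-\arg x<\pi$, and the last difference is an argument of $z=(x-1)^2/x$. Also $\Re z=\Re x-2+\Re\frac1x>0$, so it is less than $\frac\pi2$. Hence $\arg A(\emptyset)<\arg A(\{u\})<\arg z<\frac\pi2$, as (c) demands.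

Two consequences of $H(k)$ will be used constantly.

**Lemma 6.** Let $G$ have $k$ vertices, $\Im x>0$, $\Re x>k-1$ and $\pi(G,x)\neq0$.

1. If (b) holds for $G$ at $x$, then $\Re A_G(S)\ge\Re x-|S|$ for all $S$, and $\Re A_G(S)\ge\Re A_G(S')$ whenever $S\subseteq S'$.
2. If (b) and (d1) hold for $G$ at $x$, then every $Q_G(w;M)$, and every average of finitely many of them, lies in $$D=\bigl\{\,\zeta:\ 0\le\Re\zeta\le1,\ \Im\zeta\ge-\sqrt{\Re\zeta\,(1-\Re\zeta)}\,\bigr\}.$$ A point $\zeta\in D$ with $\Im\zeta<0$ satisfies $|\zeta|^2\le\Re\zeta$.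

*Proof.* Part 1: by (E1), $A_G(S)=x-\sum Q$ with $|S|$ terms of real part $\le1$, and $A_G(S)-A_G(S')$ is a sum of terms of real part $\ge0$. Part 2: if $\Im Q<0$, then $(\Im Q)^2\le\Re Q-(\Re Q)^2$ by (d1), so $Q\in D$; if $\Im Q\ge0$, (b) suffices. The set $D$ is the region above the graph of $t\mapsto-\sqrt{t(1-t)}$ on $[0,1]$. That graph is a lower semicircle, so the function is convex and $D$ is convex. The last sentence is the same computation read backwards. $\square$

The statement $H(0)$ is trivial: $\pi=1$, there are no $Q$'s, $A(\emptyset)=z=x$, and $0<\arg x<\frac\pi2$ when $\Re x>0$.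

From here until the end of Section 10, let $N\ge1$, assume $H(k)$ for all $k<N$, let $F$ be a graph with $N$ vertices, and let $\Im x>0$. We prove the parts of $H(N)$ for $F$ in the order (a), (d1), (d3), (d2), then (b) by way of a key lemma, then (c).

**Proof of (a) for $F$.** Let $\Re x>N-1$ and $w\in V(F)$. By (E2), $\pi(F,x)=\pi(F-w,x)\,A_{F-w}(N_w;x)$. The first factor is nonzero by $H(N-1)$(a). By $H(N-1)$(b) and Lemma 6, $\Re A_{F-w}(N_w)\ge\Re x-|N_w|\ge\Re x-(N-1)>0$. $\square$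

## 6. Bounds on $\Im Q_F(w;M)$: proof of (d1), (d3), (d2)

Let $\Re x>N-1$ and fix $Q=Q_F(w;M)$.

**Step 1: set-up.** Write $Q$ as a quotient of numbers in the first quadrant. Put $F'=F-w$, $P=N_w$, $A_1=A_{F'}(P)$, $A_2=A_{F'}(P\cup M)$, so $Q=A_2/A_1$. Since $F'$ has $N-1$ vertices and $\Re x>N-1$, $H(N-1)$(c) applies, so $\alpha_i:=\arg A_i\in[0,\frac\pi2)$. By Lemma 6, $0<\Re A_2\le\Re A_1$.

Let $m=|M\setminus P|$ and $T=A_1-A_2$, which is a sum of $m$ terms $Q_{F'}$ by (E1). Since $P\cup M\subseteq V(F')$,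
$$m\le N-1-|P|<\Re x-|P|\le\Re A_1=|A_1|\cos\alpha_1,\qquad\text{so}\qquad \frac m{|A_1|}\le\cos\alpha_1. \tag{3}$$
If $m=0$, then $Q=1$: (d1) is vacuous, (d2) is clear, and $\Im(e^{-i\beta})=-\sin\beta\le0$ gives (d3). So let $m\ge1$ and $\kappa=T/m$. By Lemma 6 for $F'$, $\kappa\in D$.

If $\Im Q<0$, write $\arg Q=-\delta$. Then $\delta=\alpha_1-\alpha_2$ with $0<\delta\le\alpha_1$, and
$$|Q|=\frac{\Re A_2/\cos\alpha_2}{\Re A_1/\cos\alpha_1}\le\frac{\cos\alpha_1}{\cos\alpha_2}. \tag{4}$$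

**Step 2: (d1).** We show that $\Im Q<0$ forces $|Q|\le\cos\delta$. We have
$$2\cos\delta\cos(\alpha_1-\delta)=\cos\alpha_1+\cos(\alpha_1-2\delta)\ge2\cos\alpha_1,$$
because $0<\delta\le\alpha_1$ gives $|\alpha_1-2\delta|\le\alpha_1$. Since $\alpha_2=\alpha_1-\delta$, (4) gives $|Q|\le\cos\alpha_1/\cos(\alpha_1-\delta)\le\cos\delta$. Hence $|Q|^2\le|Q|\cos\delta=\Re Q$.

**Step 3: (d3), reduction to a product of three cosines.** Let $\beta\in[0,\frac\pi2]$ and $\tau=\arg Q=\alpha_2-\alpha_1\in(-\frac\pi2,\frac\pi2)$. If $\tau\le\beta$, then $\tau-\beta\in(-\pi,0]$, so $\Im(Qe^{-i\beta})=|Q|\sin(\tau-\beta)\le0$, and we are done.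

Let $\tau>\beta$; in particular $\beta<\frac\pi2$. Then $\alpha_1=\alpha_2-\tau<\frac\pi2-\beta$, so $\gamma:=\alpha_1+\beta\in[0,\frac\pi2)$. From $Q=1-m\kappa/A_1$ we get
$$\Im(Qe^{-i\beta})=-\sin\beta-\frac m{|A_1|}\Im(\kappa e^{-i\gamma}).$$
We bound $-\Im(\kappa e^{-i\gamma})=\Re\kappa\sin\gamma-\Im\kappa\cos\gamma$ using $\kappa\in D$.

* If $\Im\kappa\ge0$, it is at most $\sin\gamma$, since $\Re\kappa\le1$. Put $\delta=0$ in this case.
* If $\Im\kappa<0$, then $0<|\kappa|^2\le\Re\kappa$ by Lemma 6. So $\kappa=|\kappa|e^{-i\delta}$ with $\delta\in(0,\frac\pi2)$ and $|\kappa|\le\cos\delta$. Hence $-\Im(\kappa e^{-i\gamma})=|\kappa|\sin(\gamma+\delta)\le\cos\delta\sin(\gamma+\delta)$, where $\gamma+\delta\in(0,\pi)$.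

(This $\delta$ is new; it belongs to $\kappa$, not to $Q$.) In both cases $-\Im(\kappa e^{-i\gamma})\le\cos\delta\sin(\gamma+\delta)$, and the right-hand side is $\ge0$. Put $B=\frac\pi2-\beta\in(0,\frac\pi2]$. Then $\sin\beta=\cos B$ and $\sin(\gamma+\delta)=\cos(\frac\pi2-\gamma-\delta)=\cos(B-\alpha_1-\delta)$. With (3),
$$\Im(Qe^{-i\beta})\le-\cos B+\cos\alpha_1\cos\delta\cos(B-\alpha_1-\delta). \tag{5}$$

**Step 4: (d3), maximizing the product.** The three angles in (5) have sum $B$. Since $B-\alpha_1\in(0,\frac\pi2]$ and $\delta\in[0,\frac\pi2)$, we have $B-\alpha_1-\delta\in(-\frac\pi2,\frac\pi2]$, so all three cosines are $\ge0$. If one of them vanishes, the product is $0\le\cos^3\frac B3$. Otherwise all three angles lie in $(-\frac\pi2,\frac\pi2)$, where $\log\cos$ is concave (its second derivative is $-1/\cos^2$), and Jensen's inequality shows that the product is at most $\cos^3\frac B3$. So $\Im(Qe^{-i\beta})\le\cos^3\frac B3-\cos B$.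

Let $c=\cos\frac B3$, so $\cos B=4c^3-3c$. Then
$$\cos^3\tfrac B3-\cos B=3c-3c^3=3c(1-c^2),$$
$$\tfrac23(1-\sin\beta)=\tfrac23(1-\cos B)=\tfrac23(1+3c-4c^3)=\tfrac23(1-c)(1+2c)^2,$$
and the difference is
$$\tfrac23(1-c)(1+2c)^2-3c(1-c^2)=\tfrac{1-c}3\bigl[2+8c+8c^2-9c-9c^2\bigr]=\tfrac{1-c}3(2-c-c^2)=\tfrac13(1-c)^2(2+c)\ge0.$$
This proves (d3) for $F$.

**Step 5: (d2).** We give two upper bounds for $-\Im Q$, one good when $\alpha_1$ is large and one good when it is small. Let $\Im Q<0$, with $\delta=\alpha_1-\alpha_2$ as in Step 1. First, $Te^{-i\alpha_1}=|A_1|-|A_2|e^{-i\delta}$, so $\Im(Te^{-i\alpha_1})=|A_2|\sin\delta$. By (d3) for $F'$ with $\beta=\alpha_1$, applied to the $m$ terms of $T$, $|A_2|\sin\delta\le\frac23m(1-\sin\alpha_1)$. Since $m\le|A_1|$ by (3),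
$$-\Im Q=|Q|\sin\delta=\frac{|A_2|\sin\delta}{|A_1|}\le\tfrac23(1-\sin\alpha_1).$$
Second, by (4),
$$-\Im Q=|Q|\sin\delta\le\frac{\cos\alpha_1}{\cos\alpha_2}\sin(\alpha_1-\alpha_2)=\cos\alpha_1\bigl(\sin\alpha_1-\cos\alpha_1\tan\alpha_2\bigr)\le\sin\alpha_1.$$
As a function of $s=\sin\alpha_1$, $s$ increases, $\frac23(1-s)$ decreases, and they agree at $s=\frac25$. So $-\Im Q\le\min\bigl(s,\frac23(1-s)\bigr)\le\frac25$. $\square$

Thus (a), (d1), (d2), (d3) hold for $F$ when $\Re x>N-1$, and (b) for $F$ has not been used.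

## 7. Schwarz–Pick on a half-plane

**Lemma 7.** If $g$ is analytic with positive real part on $\{\Re s>c\}$, then for $s,t$ in this half-plane
$$\frac{|g(s)-g(t)|^2}{\Re g(s)\,\Re g(t)}\le\frac{|s-t|^2}{(\Re s-c)(\Re t-c)}.$$

*Proof.* The usual form of the Schwarz–Pick lemma for half-planes says
$$\left|\frac{g(s)-g(t)}{g(s)+\overline{g(t)}}\right|\le\left|\frac{s-t}{s+\bar t-2c}\right|.$$
Comparing real and imaginary parts, $|s+\bar t-2c|^2=|s-t|^2+4(\Re s-c)(\Re t-c)$: both sides contain $(\Im s-\Im t)^2$, and $(p+q)^2=(p-q)^2+4pq$ for $p=\Re s-c$, $q=\Re t-c$. So the square of the right-hand side is $\frac{\lambda}{\lambda+4}$ with $\lambda=\frac{|s-t|^2}{(\Re s-c)(\Re t-c)}$. In the same way the square of the left-hand side is $\frac{\lambda'}{\lambda'+4}$ with $\lambda'=\frac{|g(s)-g(t)|^2}{\Re g(s)\Re g(t)}$. The function $\lambda\mapsto\frac\lambda{\lambda+4}$ is increasing on $[0,\infty)$, so $\lambda'\le\lambda$. $\square$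

For example, $g(s)=1/s$ with $c=0$ gives equality, since $\Re g(s)=\Re s/|s|^2$ and $|g(s)-g(t)|=|s-t|/(|s||t|)$.

## 8. The terms of $1-Q_F$ have nonnegative real part

**Lemma 8.** Let $\Re x>N-1$, let $w,u$ be distinct non-adjacent vertices of $F$, and put $F'=F-w$, $F''=F-w-u$, $P=N_w$, $R=N_u$ (both contained in $V(F'')$). Let $P\cup R\subseteq Y\subseteq V(F'')$. Then
$$b:=A_{F''}(Y)\,\frac{\pi(F'')}{\pi(F)}=\frac{A_{F''}(Y)}{A_{F''}(R)\,A_{F'}(P)}\qquad\text{satisfies}\qquad\Re b\ge0.$$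

*Proof.* As $u\not\sim w$, the neighbourhood of $u$ in $F'$ is $R$. By (E2), $\pi(F)/\pi(F')=A_{F'}(P)$ and $\pi(F')/\pi(F'')=A_{F''}(R)$, so the two expressions agree. The first one is symmetric in $w$ and $u$.

**Step 1: the contradiction hypothesis.** We translate $\Re b<0$ into an inequality between angles. Put
$$n_1=|Y\setminus R|,\qquad n_2=|Y\setminus P|,\qquad k=|V(F'')\setminus Y|=N-2-|Y|.$$
Exchanging $w$ and $u$ exchanges $n_1$ and $n_2$, so we may assume $n_2\ge n_1$. Write $A_Y=A_{F''}(Y)$ and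
$$\psi=\arg A_Y,\qquad\varphi=\arg A_{F''}(R),\qquad\omega=\arg A_{F'}(P).$$
All three lie in $[0,\frac\pi2)$, by $H(N-2)$(c) and $H(N-1)$(c). Suppose $\Re b<0$. An argument of $b$ is $\psi-\varphi-\omega\in(-\pi,\frac\pi2)$, so it must be less than $-\frac\pi2$. That is,
$$\omega+d>\tfrac\pi2,\qquad d:=\varphi-\psi.$$
Since $\omega<\frac\pi2$, we have $d>0$, and $d\le\varphi<\frac\pi2$. If $n_1=0$, then $R=Y$ and $d=0$; so $n:=n_1\ge1$. Finally $\omega>\frac\pi2-d$ gives $\tan\omega>\cot d$, that is,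
$$\tan\omega\,\tan d>1. \tag{6}$$
We shall prove $\tan\omega\tan d<1$.

**Step 2: the drop $d$ is small, and it is costly.** $T:=A_{F''}(R)-A_Y$ is a sum of $n$ terms $Q_{F''}$, and $Te^{-i\varphi}=|A_{F''}(R)|-|A_Y|e^{-id}$, so $\Im(Te^{-i\varphi})=|A_Y|\sin d$. By (d3) for $F''$ with $\beta=\varphi$,
$$|A_Y|\sin d\le\tfrac23\,n\,(1-\sin\varphi). \tag{7}$$

Next we show
$$\tan d\le\tfrac23,\qquad\text{hence}\qquad\cos d\ge\tfrac3{\sqrt{13}}. \tag{8}$$
If $\tan\varphi\le\frac23$, this follows from $d\le\varphi$. Otherwise let $r=\Re A_{F''}(R)$. By Lemma 6, $r\ge\Re x-|R|>N-1-|R|\ge n$, the last step because $n=|Y|-|R|\le N-2-|R|$. Since $\Im T\le\frac23n$ by (d3) with $\beta=0$,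
$$\Im A_Y=r\tan\varphi-\Im T\ge r\tan\varphi-\tfrac23n\ge r\bigl(\tan\varphi-\tfrac23\bigr)>0.$$
Since $0<\Re A_Y\le r$ by Lemma 6, $\tan\psi\ge\tan\varphi-\frac23$. Therefore
$$\tan d=\frac{\tan\varphi-\tan\psi}{1+\tan\varphi\tan\psi}\le\tan\varphi-\tan\psi\le\tfrac23.$$
The bound on $\cos d$ is $1/\sqrt{1+\tan^2d}\ge1/\sqrt{13/9}$.

We also record, from Lemma 6,
$$\Re A_Y\ge\Re x-|Y|>N-1-|Y|=k+1. \tag{9}$$

**Step 3: $\omega$ is controlled by $\Im z_{F'}$.** $A_{F'}(P)-z_{F'}$ is a sum of $|V(F')\setminus P|=N-1-|P|$ terms $Q_{F'}$. Since $V(F')\setminus P$ consists of $u$, of $Y\setminus P$ and of $V(F'')\setminus Y$, this number equals $n_2+k+1$. Each term has imaginary part $\le\frac23$ by (d3) for $F'$. Also $\Re A_{F'}(P)\ge\Re x-|P|>N-1-|P|=n_2+k+1$. Put $I'=\Im z_{F'}$; it is $\ge0$ by (c) for $F'$. Then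
$$\tan\omega=\frac{\Im A_{F'}(P)}{\Re A_{F'}(P)}\le\frac{\frac23(n_2+k+1)+I'}{n_2+k+1}\le\frac23+\frac{I'}{n+k}, \tag{10}$$
using $n_2\ge n$ at the end.

**Step 4: passing from $z_{F'}$ to $z_{F''}$ by Schwarz–Pick.** The aim is
$$I'\le3\,\Im z_{F''}. \tag{11}$$
Let $\theta'=\arg z_{F'}<\frac\pi2$ and $S=\sin\theta'$. By (c) for $F'$, $\theta'\ge\omega$. So $\tan\theta'\ge\tan\omega>\cot d\ge\frac32$ by (8), and hence $S\ge\frac3{\sqrt{13}}$.

Let $f(s)=A_{F''}(R;s)$. By (E4) for the graph $F'$ and its vertex $u$,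
$$z_{F'}(x)=z_{F''}(x)\,\frac{f(x-1)}{f(x)}.$$
So we must compare $f$ at $x-1$ and at $x$. We check that $f$ is analytic with positive real part on the half-plane $\{\Re s>N-3\}$.

* Since $n_1\ge1$, $|R|\le|Y|-1\le N-3$.
* For $\Im s>0$ and $\Re s>N-3$: $H(N-2)$(a) gives $\pi(F'',s)\ne0$, so $f$ is analytic there, and $H(N-2)$(b) with Lemma 6 gives $\Re f(s)\ge\Re s-|R|>0$.
* For $\Im s<0$ the same follows by complex conjugation, because $f$ has real coefficients.
* For real $t>N-3$: $F''$ has $N-2$ vertices, so $\pi(F'',t)>0$ by Lemma 3. Thus $f$ is analytic at $t$, and by continuity $\Re f(t)\ge t-|R|>0$.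

Hence $g=1/f$ is analytic with positive real part on $\{\Re s>N-3\}$. Both $x$ and $x-1$ lie in this half-plane, and Lemma 7 with $c=N-3$ gives
$$\frac{|g(x-1)-g(x)|^2}{\Re g(x-1)\,\Re g(x)}\le\frac1{(\Re x-N+2)(\Re x-N+3)}\le\frac12,$$
because the two factors exceed $1$ and $2$. Put $\rho=\Re g(x)>0$ and $\eta=g(x-1)-g(x)$. The inequality reads $|\eta|^2\le\frac12\rho(\rho+\Re\eta)$, so
$$\bigl|\eta-\tfrac\rho4\bigr|^2=|\eta|^2-\tfrac12\rho\,\Re\eta+\tfrac1{16}\rho^2\le\tfrac12\rho^2+\tfrac1{16}\rho^2=\tfrac9{16}\rho^2 .$$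
So $\eta=\rho(\frac14+\frac34\nu)$ with $|\nu|\le1$. As $\arg g(x)=-\varphi$, we have $\rho=|g(x)|\cos\varphi$ and $\rho/g(x)=\cos\varphi\,e^{i\varphi}$. Hence
$$z_{F''}=z_{F'}\,\frac{g(x-1)}{g(x)}=z_{F'}\Bigl[1+\frac\eta{g(x)}\Bigr]=z_{F'}\Bigl[1+\cos\varphi\,e^{i\varphi}\bigl(\tfrac14+\tfrac34\nu\bigr)\Bigr].$$
Let $c=\cos\varphi\in(0,1]$ from now on. Divide by $|z_{F'}|$ and take imaginary parts, with $z_{F'}/|z_{F'}|=e^{i\theta'}$. The term with $\nu$ contributes at least $-\frac34c$. Also $\sin(\theta'+\varphi)=\sin\theta'\cos\varphi+\cos\theta'\sin\varphi\ge Sc$. So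
$$\frac{\Im z_{F''}}{|z_{F'}|}\ge S+\tfrac14c\sin(\theta'+\varphi)-\tfrac34c\ge S\bigl(1+\tfrac14c^2\bigr)-\tfrac34c .$$
The last expression has $c$-derivative $\frac12Sc-\frac34<0$ on $[0,1]$, so it is at least its value $\frac54S-\frac34$ at $c=1$. From $S\ge\frac3{\sqrt{13}}$ we get $\frac34\le\frac{\sqrt{13}}4S$, and therefore
$$\frac{\Im z_{F''}}{|z_{F'}|}\ge\frac{5-\sqrt{13}}4\,S\ge\frac S3,$$
where the last step is $\sqrt{13}\le\frac{11}3$, true since $13\cdot9=117\le121$. As $I'=S|z_{F'}|$, this is (11).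

**Step 5: from $z_{F''}$ to $A_Y$.** $A_Y-z_{F''}$ is a sum of $k$ terms $Q_{F''}$, each with imaginary part at least $-\frac25$ by (d2) for $F''$. With $J=\Im A_Y\ge0$ this gives $\Im z_{F''}\le J+\frac25k$. By (10) and (11),
$$\tan\omega\le\frac23+3\cdot\frac{J+\frac25k}{n+k}.$$
Now we remove $k$. Let $X=|A_Y|/n$, so $J=nX\sin\psi$. By (9), $0\le k<\Re A_Y\le nX$. The fraction is a quotient of two affine functions of $k$ whose denominator is positive on $[0,nX]$, so it is monotone there and is at most the larger of its values at $k=0$ and $k=nX$: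
$$\tan\omega\le\frac23+3\max\Bigl(X\sin\psi,\ \frac{X(\sin\psi+\frac25)}{1+X}\Bigr). \tag{12}$$
The cost of the drop, (7), reads
$$X\sin d\le\mu:=\tfrac23(1-\sin\varphi),\qquad\mu>0. \tag{13}$$
It remains to multiply (12) by $\tan d$ and use (13). By (8), the first term contributes at most $\frac23\tan d\le\frac49$.

**Step 6: the maximum in (12) is $X\sin\psi$.** We have $\sin\psi=\sin(\varphi-d)=\sin\varphi\cos d-\cos\varphi\sin d\le\sin\varphi\cos d$. Hence
$$\tan\omega\tan d\le\frac49+\frac{3X\sin d\,\sin\psi}{\cos d}\le\frac49+\frac{3\mu\sin\psi}{\cos d}\le\frac49+2(1-\sin\varphi)\sin\varphi\le\frac49+\frac12<1,$$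
which contradicts (6).

**Step 7: the maximum in (12) is the second term.** Since $X\le\mu/\sin d$ and $X/(1+X)$ is increasing in $X$,
$$\frac X{1+X}\le\frac\mu{\mu+\sin d}\le\frac\mu{2\sqrt{\mu\sin d}}=\frac12\sqrt{\frac\mu{\sin d}},$$
by the inequality of arithmetic and geometric means. So
$$\tan\omega\tan d\le\frac49+\frac32\bigl(\sin\psi+\tfrac25\bigr)\frac{\sqrt{\mu\sin d}}{\cos d}. \tag{14}$$
We express everything by one parameter depending on $\psi$. Let
$$\varepsilon=\tfrac13\bigl(\tfrac\pi2-\psi\bigr)\in(0,\tfrac\pi6],\qquad q=\sin\varepsilon\in(0,\tfrac12],\qquad e=\tfrac12\bigl(\tfrac\pi2-\varphi\bigr)>0.$$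
As $\varphi=\psi+d$, we have $2e+d=\frac\pi2-\psi=3\varepsilon$. Also $1-\sin\varphi=1-\cos2e=2\sin^2e$. The function $\log\sin$ is concave on $(0,\pi)$, so Jensen's inequality for $e,e,d$ (with mean $\varepsilon$) gives $\sin^2e\,\sin d\le q^3$, whence
$$\mu\sin d=\tfrac43\sin^2e\,\sin d\le\tfrac43q^3 .$$
Further, $\sin\psi=\cos3\varepsilon=4\cos^3\varepsilon-3\cos\varepsilon=\cos\varepsilon\,(1-4q^2)\le1-4q^2$, since $1-4q^2\ge0$. Insert these and $\frac1{\cos d}\le\frac{\sqrt{13}}3$ into (14). The constant is $\frac32\cdot\frac2{\sqrt3}\cdot\frac{\sqrt{13}}3=\sqrt{\frac{13}3}$, and so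
$$\tan\omega\tan d\le\frac49+\sqrt{\tfrac{13}3}\,\bigl(\tfrac75-4q^2\bigr)q^{3/2}.$$
For $q>0$ the function $(\frac75-4q^2)q^{3/2}$ has derivative $q^{1/2}(\frac{21}{10}-14q^2)$, so its maximum is at $q^2=\frac3{20}$, with value $\frac45(\frac3{20})^{3/4}$. Since $0.15^3=0.003375<0.00390625=4^{-4}$, we have $(\frac3{20})^{3/4}<\frac14$, and the maximum is less than $\frac15$. Since $2.1^2=4.41>\frac{13}3$, we have $\sqrt{13/3}<2.1$. Thus $\tan\omega\tan d<\frac49+0.42<1$, which contradicts (6). $\square$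

## 9. The bound $0\le\Re Q_F\le1$: proof of (b)

Let $\Re x>N-1$, $F'=F-w$, $P=N_w$.

**Step 1: lower bound.** $Q_F(w;M)=A_{F'}(P\cup M)/A_{F'}(P)$ is a quotient of nonzero numbers with arguments in $[0,\frac\pi2)$, by $H(N-1)$(c). So its argument lies in $(-\frac\pi2,\frac\pi2)$, and $\Re Q_F(w;M)\ge0$.

**Step 2: upper bound.** We write $1-Q_F$ as a sum of numbers covered by Lemma 8. Enumerate $M\setminus P=\{u_1,\dots,u_m\}$ and let $M_j=P\cup\{u_1,\dots,u_{j-1}\}$. By (E1) in $F'$,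
$$1-Q_F(w;M)=\frac{A_{F'}(P)-A_{F'}(P\cup M)}{A_{F'}(P)}=\sum_{j=1}^mb_j,\qquad b_j=\frac{Q_{F'}(u_j;M_j)}{A_{F'}(P)}.$$
Since $u_j\notin P$, the vertex $u_j$ is not adjacent to $w$, and its neighbourhood in $F'$ is $N_{u_j}$. With $F''_j=F-w-u_j$, (E2) in $F'$ gives
$$b_j=\frac{A_{F''_j}(N_{u_j}\cup M_j)}{A_{F''_j}(N_{u_j})\,A_{F'}(P)}. \tag{15}$$
This is the number $b$ of Lemma 8 for $u=u_j$ and $Y=N_{u_j}\cup M_j$, which contains $P\cup N_{u_j}$ and lies in $V(F''_j)$. So $\Re b_j\ge0$ for all $j$, and $\Re Q_F(w;M)\le1$. $\square$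

Now (a), (b), (d1), (d2), (d3) hold for $F$ when $\Re x>N-1$.

## 10. The arguments of $A_F(S)$: proof of (c)

Let $\Re x>N$. By (b) for $F$ and Lemma 6, $\Re A_F(S)\ge\Re x-|S|>0$ for all $S$; in particular $A_F(S)\ne0$. In this section (c) for smaller graphs is used also at $x-1$, which is allowed because $\Re(x-1)>N-1$.

**Step 1: $z_F$ lies in the first quadrant.** Pick $w\in V(F)$ and put $F'=F-w$. By (E4), an argument of $z_F$ is
$$\bigl[\arg z_{F'}(x)-\arg A_{F'}(N_w;x)\bigr]+\arg A_{F'}(N_w;x-1).$$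
By $H(N-1)$(c) at $x$ the bracket is in $[0,\frac\pi2)$, and by $H(N-1)$(c) at $x-1$ the last term is in $[0,\frac\pi2)$. So the sum is in $[0,\pi)$ and $\Im z_F\ge0$. As $\Re z_F>0$, we get $\theta:=\arg z_F\in[0,\frac\pi2)$.

**Step 2: $\Im(A_F(S)/z_F)\le0$ for $S\ne V(F)$.** This will give $\arg A_F(S)\le\theta$. For any $w$ and $F'=F-w$, dividing (E2) by (E4) gives
$$\frac{Q_F(w;M)}{z_F}=\frac{A_{F'}(N_w\cup M;x)}{z_{F'}(x)}\cdot\frac1{A_{F'}(N_w;x-1)}.$$
Both factors have arguments in $(-\frac\pi2,0]$ by $H(N-1)$(c) at $x$ and at $x-1$. So the product has an argument in $(-\pi,0]$, hence imaginary part $\le0$. By (E1),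
$$A_F(S)=z_F+\sum_{w\in V(F)\setminus S}Q_F(w;M_w)\quad\text{for suitable sets }M_w. \tag{16}$$
Dividing (16) by $z_F$ gives the claim.

**Step 3: each number $b$ of Lemma 8 satisfies $\Im(be^{-i\theta})\le0$.** This prepares the proof that $\Im A_F(S)\ge0$. In the notation of Lemma 8, (E4) for $F$ and $w$, and then for $F'$ and $u$, gives
$$z_F=z_{F''}(x)\cdot\frac{A_{F''}(R;x-1)}{A_{F''}(R;x)}\cdot\frac{A_{F'}(P;x-1)}{A_{F'}(P;x)},$$
so
$$\frac b{z_F}=\frac{A_{F''}(Y;x)}{z_{F''}(x)}\cdot\frac1{A_{F''}(R;x-1)}\cdot\frac1{A_{F'}(P;x-1)}.$$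
Each factor has argument in $(-\frac\pi2,0]$, by $H(N-2)$(c) at $x$ and $x-1$ and $H(N-1)$(c) at $x-1$. So $b=|b|e^{i(\theta+\xi)}$ with $b\ne0$ and $\xi\in(-\frac{3\pi}2,0]$. Then $\theta+\xi\in(-\frac{3\pi}2,\frac\pi2)$. On $(-\frac{3\pi}2,-\frac\pi2)$ the cosine is negative, and $\Re b\ge0$ by Lemma 8, so $\theta+\xi\ge-\frac\pi2$. Hence $\xi\in[-\frac\pi2-\theta,0]\subset(-\pi,0]$ and $\Im(be^{-i\theta})=|b|\sin\xi\le0$. Without Lemma 8 the three factors alone would leave the possibility $\xi<-\pi$, where the sign is wrong.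

**Step 4: $\Im A_F(S)\ge0$.** Let $W=V(F)\setminus S$. By (16),
$$A_F(S)=z_F+|W|-U,\qquad U=\sum_{w\in W}\bigl(1-Q_F(w;M_w)\bigr).$$
By Section 9, $U$ is a sum of numbers of the form (15), so Step 3 gives $\Im(Ue^{-i\theta})\le0$. That is, $\Im U\cos\theta\le\Re U\sin\theta$, or
$$\Im U\le\tan\theta\,\Re U. \tag{17}$$
Next we bound $\Re U$. Put $s(S)=A_F(S)-x+|S|$. By (E1), $A_F(S)=x-\sum Q_F$ with $|S|$ terms, so $s(S)$ is a sum of terms $1-Q_F$, and $\Re s(S)\ge0$ by (b). Moreover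
$$s(V(F))-s(S)=z_F-A_F(S)+N-|S|=z_F+|W|-A_F(S)=U .$$
Therefore $\Re U\le\Re s(V(F))=\Re z_F-\Re x+N<\Re z_F$. Since $\tan\theta\ge0$, (17) gives $\Im U\le\tan\theta\,\Re z_F=\Im z_F$, and so $\Im A_F(S)=\Im z_F-\Im U\ge0$.

**Step 5: conclusion.** From $\Re A_F(S)>0$ and Step 4, $\arg A_F(S)\in[0,\frac\pi2)$. Hence $\arg A_F(S)-\theta\in(-\frac\pi2,\frac\pi2)$. This difference is an argument of $A_F(S)/z_F$, whose imaginary part is $\le0$ by Step 2 (for $S=V(F)$ the quotient is $1$). So $\arg A_F(S)\le\theta$. This is (c) for $F$. Hence $H(N)$ holds, and Proposition 5 follows by induction. $\square$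

## 11. From $H(n-1)$ to the two theorems

**Proof of (1).** Let $G$ have order $n\ge1$, $w\in V(G)$, $\Im x>0$ and $\Re x>n-2$. The graph $F=G-w$ has $n-1$ vertices, so $H(n-1)$(a) gives $\pi(G-w,x)\ne0$. By (E2), $H(n-1)$(b) and Lemma 6,
$$\Re\frac{\pi(G,x)}{\pi(G-w,x)}=\Re A_F(N_w;x)\ge\Re x-|N_w|=\Re x-\deg w .$$
For $\Im x<0$ take complex conjugates; the polynomials have real coefficients.

**Proof of the root bound in Theorem 2.** Let $G$ be non-complete of order $n$, so $n\ge2$. We show that $\pi(G,x)\ne0$ whenever $\Re x>n-2$.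

Non-real $x$: some vertex $w$ has $\deg w\le n-2$. For $\Im x\ne0$ and $\Re x>n-2$, (1) gives $\Re\bigl(\pi(G,x)/\pi(G-w,x)\bigr)\ge\Re x-\deg w>0$, so $\pi(G,x)\ne0$.

Real $x>n-2$: use Lemma 3. A partition of $V(G)$ into $n-1$ independent sets has one class of size two and all others of size one, so $a_{n-1}$ is the number of non-adjacent pairs, and $a_{n-1}\ge1$. As $a_n=1$, the two top terms sum to
$$x(x-1)\cdots(x-n+2)\,\bigl[(x-n+1)+a_{n-1}\bigr].$$
The factors in front are positive because $x>n-2$, and the bracket is greater than $-1+a_{n-1}\ge0$. The terms with $i\le n-2$ are $\ge0$. So $\pi(G,x)>0$.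

Hence every root satisfies $\Re z\le n-2$. Sharpness was checked in Section 2 with $K_n-e$. This proves Theorem 2.

**Proof of Theorem 1.** The roots of $K_n$ are $0,1,\dots,n-1$, so $\Re z\le n-1$, with equality only for $z=n-1$. If $G$ is not complete, Theorem 2 gives $\Re z\le n-2<n-1$. $\blacksquare$
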